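\title{Unimodality of the truncated triple product series via syzygies over $U(t\,\mathfrak{sl}_2[t])$}

\begin{abstract}
Truncate the series side of the Jacobi triple product identity after $k+1$ terms, divide by the product side, and multiply by $(-1)^k$. We prove the conjecture that for every $n\ge 1$ the coefficient of $q^n$ in the result is a Laurent polynomial in $z$ with unimodal coefficients, and we determine exactly where these coefficients vanish, where they are constant and where they decrease strictly. Apart from its constant term, the series is the graded character of a syzygy module of the trivial module over $U(t\,\mathfrak{sl}_2[t])$. This module carries an action of $\mathfrak{sl}_2$ with integral weights, and unimodality follows. The homology of $t\,\mathfrak{sl}_2[t]$, which is the main input, is computed in full.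
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb N_0=\{0,1,2,\dots\}$ and $\mathbb N=\{1,2,3,\dots\}$, and write
\[
(a;q)_\infty=\prod_{j\ge0}(1-aq^j),\qquad (a_1,\dots,a_r;q)_\infty=\prod_{j=1}^r(a_j;q)_\infty .
\]
For $k\in\mathbb N_0$ define integers $J_k(m,n)$ by
\[
F_k=\sum_{n\ge0}\sum_{m\in\mathbb Z}J_k(m,n)\,q^nz^m=\frac{(-1)^k}{(z,q/z,q;q)_\infty}\sum_{\ell=0}^k(-1)^\ell q^{\ell(\ell+1)/2}z^{-\ell}(1-z^{2\ell+1}).
\]
To give this a meaning, cancel the factor $1-z$ of $(z;q)_\infty$ against each $1-z^{2\ell+1}$. With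
\[
\chi_c=\frac{z^{-c}(1-z^{2c+1})}{1-z}=z^{-c}+z^{-c+1}+\dots+z^{c}\qquad(c\in\mathbb N_0)
\]
the definition reads
\begin{equation}\label{eq:F}
F_k=\frac{(-1)^k}{(qz,q,q/z;q)_\infty}\sum_{\ell=0}^k(-1)^\ell q^{\ell(\ell+1)/2}\chi_\ell ,
\end{equation}
a power series in $q$ whose coefficients are Laurent polynomials in $z$. A finite real sequence $(a_1,\dots,a_M)$ is \emph{unimodal} if $a_1\le\dots\le a_s\ge a_{s+1}\ge\dots\ge a_M$ for some index $s$. The problem, which comes from \cite{Zhou}, is the conjecture that \emph{for all $k\in\mathbb N_0$ and $n\in\mathbb N$ the sequence $(J_k(m,n))_{-n\le m\le n}$ is unimodal.}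

The series $F_k$ measures the error made by truncating the Jacobi triple product identity, which in the present notation says
\begin{equation}\label{eq:JTP}
\sum_{\ell\ge0}(-1)^\ell q^{\ell(\ell+1)/2}\chi_\ell=(qz,q,q/z;q)_\infty .
\end{equation}
(We use \eqref{eq:JTP} only as motivation; it falls out of the proof in Remark~\ref{rem:JTP}.) Put $N=(k+1)(k+2)/2$. Since $F_0=1/(qz,q,q/z;q)_\infty$, identity \eqref{eq:JTP} turns \eqref{eq:F} into a statement about the tail of the series:
\begin{equation}\label{eq:tail}
F_k=(-1)^k+F_0\cdot\bigl(q^{N}\chi_{k+1}-q^{N+k+2}\chi_{k+2}+-\cdots\bigr).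
\end{equation}
The sign $(-1)^k$ in the definition makes the first omitted term positive. As $F_0=1+\chi_1q+\cdots$, the coefficient of $q^N$ is $\chi_{k+1}$ and that of $q^{N+1}$ is $\chi_1\chi_{k+1}$. For $k=1$ this gives the sequences $(0,1,1,1,1,1,0)$ for $n=3$ and $(0,1,2,3,3,3,2,1,0)$ for $n=4$.

Each coefficient of $F_k$ is symmetric under $z\mapsto1/z$, and every symmetric Laurent polynomial $p=\sum_mp_mz^m$ satisfies
\begin{equation}\label{eq:chiexp}
p=\sum_{c\ge0}(p_c-p_{c+1})\chi_c ,
\end{equation}
because the coefficient of $z^m$ on the right is $\sum_{c\ge|m|}(p_c-p_{c+1})=p_{|m|}$. So the coefficients of $p$ decrease weakly from the center to $0$ exactly when $p$ is a nonnegative combination of the $\chi_c$. The tail of an alternating numerical series with decreasing terms has the sign of its first term, and one guesses by analogy that the tail in \eqref{eq:tail} is a nonnegative combination of the $\chi_c$ in every degree. The guess is correct.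

\begin{theorem}\label{thm:main}
For all $k\in\mathbb N_0$ and $n\in\mathbb N$, the coefficient of $q^n$ in $F_k$ is a linear combination of the $\chi_c$ with coefficients in $\mathbb N_0$. Hence $J_k(m,n)=J_k(-m,n)\ge0$ and $J_k(m,n)\ge J_k(m+1,n)$ for all $m\ge0$. In particular $(J_k(m,n))_{-n\le m\le n}$ is unimodal.
\end{theorem}

The degree $n=0$ has to be excluded from the positivity statement, since $J_k(0,0)=(-1)^k$. The second theorem describes the shape of the sequences.

\begin{theorem}\label{thm:sharp}
Let $k\in\mathbb N_0$, $N=(k+1)(k+2)/2$, and $D_k(m,n)=J_k(m,n)-J_k(m+1,n)$ for $m\ge0$, $n\ge1$.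
\begin{enumerate}
\item[(i)] $D_k(m,n)>0$ if and only if $n\ge N+|m-k-1|$; otherwise $D_k(m,n)=0$.
\item[(ii)] $J_k(m,n)=0$ for all $m$ if $1\le n<N$. For $n\ge N$, $J_k(m,n)>0$ if and only if $|m|\le k+1+n-N$; the sequence is constant for $|m|\le\max(0,\,k+1-(n-N))$ and strictly decreasing in $|m|$ from there until it reaches $0$ at $|m|=k+2+n-N$. The peak at $m=0$ is strict if and only if $n\ge(k+1)(k+4)/2$.
\item[(iii)] $D_k(m,n+d)\ge D_k(m,n)$ for all $d\ge2$, and $D_k(m+1,n+j)\ge D_k(m,n)$ for all $j\ge1$.
\end{enumerate}
\end{theorem}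

The $\chi_c$ are the characters of the odd-dimensional irreducible $\mathfrak{sl}_2$-modules, so Theorem~\ref{thm:main} is proved once $F_k-(-1)^k$ is shown to be the character of a graded $\mathfrak{sl}_2$-module. An alternating sum of characters is a character when it comes from a truncated exact sequence: it is then the character of the last kernel. We therefore look for an exact sequence whose $\ell$th term has character $F_0\,q^{\ell(\ell+1)/2}\chi_\ell$. Section~\ref{sec:small} finds its first two steps by hand, Section~\ref{sec:res} constructs it, Section~\ref{sec:hom} identifies its terms, and Sections \ref{sec:main} and~\ref{sec:sharp} prove the theorems.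

\section{The Lie algebra $t\,\mathfrak{sl}_2[t]$ and its enveloping algebra}\label{sec:setup}

\subsection*{Representations of $\mathfrak{sl}_2$}
Let $\mathfrak g=\mathbb C^3$ with the cross product as bracket: $[x_1,x_2]=x_3$, $[x_2,x_3]=x_1$, $[x_3,x_1]=x_2$. With $\mathrm i=\sqrt{-1}$ put
\[
h=\mathrm ix_3,\qquad e=x_1+\mathrm ix_2,\qquad f=x_1-\mathrm ix_2 .
\]
Then $[h,e]=e$, $[h,f]=-f$, $[e,f]=-2h$, so $e,\,2h,\,-f$ is a standard basis of $\mathfrak{sl}_2(\mathbb C)$. An eigenvalue of $h$ on a module is a \emph{weight}, and the character of a finite-dimensional module is the sum of $z^m$ over its weights $m$, counted with multiplicity. A \emph{highest weight vector} is a nonzero eigenvector of $h$ killed by $e$. We use the following textbook facts.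
\begin{itemize}
\item Finite-dimensional $\mathfrak g$-modules are direct sums of irreducible ones. The irreducible modules $V_c$ are indexed by their \emph{spin} $c\in\frac12\mathbb N_0$; the weights of $V_c$ are $c,c-1,\dots,-c$, each of multiplicity one. Thus a module with integral weights involves only integral spins, and for integral $c$ the character of $V_c$ is $\chi_c$. The adjoint module $\mathfrak g$ is $V_1$.
\item The multiplicity of $V_c$ in a finite-dimensional module $M$ is the dimension of $\{v\in M: ev=0,\ hv=cv\}$.
\item (Clebsch--Gordan) $V_a\otimes V_b\cong V_{|a-b|}\oplus V_{|a-b|+1}\oplus\dots\oplus V_{a+b}$.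
\end{itemize}

The basis $x_1,x_2,x_3$ is orthonormal for the symmetric bilinear form $(\,,)$ with $([x,y],w)=\det(x,y,w)$. For every $x\in\mathfrak g$,
\begin{equation}\label{eq:inv}
\sum_{a}[x_a,x]\otimes x_a=-\sum_{a}x_a\otimes[x_a,x],
\end{equation}
since the coefficients of $x_b\otimes x_a$ on the two sides are $\det(x_a,x,x_b)$ and $-\det(x_b,x,x_a)$. Identity \eqref{eq:inv} says that the tensor $\sum_ax_a\otimes x_a$ is invariant. It may be inserted into any bilinear expression, and this is how it will be used. In particular the Casimir element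
\[
\Omega=\sum_ax_a^2=-h^2+\tfrac12(ef+fe)=-h^2-h+fe
\]
commutes with $\mathfrak g$. On a highest weight vector of weight $c$ it acts by $-c(c+1)$, hence it acts by this scalar on all of $V_c$. For the adjoint module,
\begin{equation}\label{eq:cas}
\sum_a[x_a,[x_a,x]]=-2x\qquad(x\in\mathfrak g).
\end{equation}

\subsection*{The algebra $A$}
Let $\mathfrak g[t]=\mathfrak g\otimes\mathbb C[t]$, write $x(i)=xt^i$, so that $[x(i),y(j)]=[x,y](i+j)$, and identify $x(0)$ with $x$. Then $\mathfrak g[t]=\mathfrak g\oplus\mathfrak n$ with the ideal $\mathfrak n=t\,\mathfrak g[t]$. Everything is graded by the degree in $t$, called simply the \emph{degree}. A \emph{graded $\mathfrak g$-module} is a sum $M=\bigoplus_{n\ge0}M_n$ of finite-dimensional $\mathfrak g$-modules, and $\operatorname{ch}M=\sum_nq^n\operatorname{ch}M_n$. Characters are additive on exact sequences and multiplicative on tensor products.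

Let $A=U(\mathfrak n)$ be the universal enveloping algebra and $A_+=\bigoplus_{d\ge1}A_d=\mathfrak nA$; we have $A_0=\mathbb C$. The Lie algebra $\mathfrak g$ acts on $A$ by $a\mapsto[x,a]=xa-ax$, computed in $U(\mathfrak g[t])$; this is the derivation of $A$ extending $\operatorname{ad}x$ on $\mathfrak n$. The Poincar\'e--Birkhoff--Witt (PBW) theorem states that the ordered monomials in an ordered basis of a Lie algebra form a basis of its enveloping algebra; equivalently, the graded algebra associated with the filtration by the number of factors is the symmetric algebra. It has three consequences for us. First, $A$ is a domain, because the leading terms of two nonzero elements multiply to a nonzero element of the polynomial ring $S(\mathfrak n)$. Second, multiplication gives $A\otimes U(\mathfrak g)\cong U(\mathfrak g[t])$. Third, the ordered monomials in the $e(i),h(i),f(i)$, $i\ge1$, are a basis of $A$ of weight vectors, and these generators contribute $zq^i,q^i,z^{-1}q^i$. Hence $A$ is a graded $\mathfrak g$-module with integral weights, the weights of $A_d$ are at most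 $d$, and
\begin{equation}\label{eq:chA}
\operatorname{ch}A=\frac1{(qz,q,q/z;q)_\infty}=F_0 .
\end{equation}

\section{The cases $k=0$ and $k=1$}\label{sec:small}

For $k=0$ there is nothing more to do: by \eqref{eq:chA}, $F_0-1=\operatorname{ch}A_+$. The first coefficients can be read off from the PBW monomials. Counting monomials of degree two and three in $e,h,f$ by weight gives $\operatorname{ch}S^2V_1=\chi_2+\chi_0$ and $\operatorname{ch}S^3V_1=\chi_3+\chi_1$. Sorting PBW monomials by the degrees of their factors ($2=1+1$ and $3=2+1=1+1+1$) then gives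
\[
\operatorname{ch}A_1=\chi_1,\qquad \operatorname{ch}A_2=\chi_2+\chi_1+\chi_0,\qquad \operatorname{ch}A_3=\chi_3+\chi_2+3\chi_1+\chi_0 .
\]

The case $k=1$ is the first with a sign. From \eqref{eq:F},
\[
F_1+1=F_0\cdot q\chi_1-(F_0-1)=\operatorname{ch}\bigl(A\otimes\mathfrak g(1)\bigr)-\operatorname{ch}A_+ ,
\]
where $\mathfrak g(1)=\mathfrak gt$ is $V_1$ in degree $1$. The difference is a character as soon as there is a $\mathfrak g$-equivariant surjection between the two modules, and the multiplication map
\[
\mu\colon A\otimes\mathfrak g(1)\to A_+,\qquad a\otimes u\mapsto au,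
\]
is one. Indeed $[\mathfrak g,\mathfrak g]=\mathfrak g$, so each $x(i+1)$ is a combination of commutators $[y(1),y'(i)]$; thus $A$ is generated as an algebra by $\mathfrak g(1)$, and $A_+=A\,\mathfrak g(1)$. Therefore $F_1+1=\operatorname{ch}\ker\mu$, which is Theorem~\ref{thm:main} for $k=1$.

This step is the reason for working with a noncommutative algebra. The polynomial ring $S(\mathfrak n)$ has the same character as $A$ and would do for $k=0$, but the analog of $\mu$ for $S(\mathfrak n)$ misses the elements $x(2)$. In $A$ they are the commutators of elements of degree one.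

To continue we must know how $\ker\mu$ is generated. In degrees $1$ and $2$ the map $\mu$ is a surjection between spaces of equal dimension ($3$ and $9$), so the kernel is zero. In degree $3$ the source has character $(\chi_2+\chi_1+\chi_0)\chi_1=\chi_3+2\chi_2+3\chi_1+\chi_0$, and the kernel has character $\chi_2$. Its highest weight vector comes from the relation $[e(1),[e(1),h(1)]]=-[e(1),e(2)]=0$:
\[
w=e(1)^2\otimes h(1)-2e(1)h(1)\otimes e(1)+h(1)e(1)\otimes e(1).
\]
It has weight $2$, and $[e,h]=-e$ gives $ew=(-1+2-1)\,e(1)^2\otimes e(1)=0$. So $\ker\mu$ begins with $V_2$ in degree $3$, matching the term $q^3\chi_2$ of \eqref{eq:F}. If this $V_2$ generates $\ker\mu$ over $A$, then $A\otimes V_2\to\ker\mu$ is onto, and its kernel has character $F_2-1$. The difficulty is to control the generators in all degrees and at every later step. The generators of the successive kernels are counted by the homology of $\mathfrak n$.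

\section{The equivariant minimal resolution}\label{sec:res}

The kernels must carry compatible actions of $A$ and of $\mathfrak g$, that is, an action of $\mathfrak g[t]$. Let $\mathcal C$ be the abelian category of $\mathbb N_0$-graded $\mathfrak g[t]$-modules with finite-dimensional graded pieces and degree-preserving morphisms. For $M\in\mathcal C$ the span $\mathfrak nM$ of all $uv$, $u\in\mathfrak n$, $v\in M$, is a submodule, since $x(uv)=[x,u]v+u(xv)$ and $\mathfrak n$ is an ideal. The quotient $\overline M=M/\mathfrak nM$ is a graded $\mathfrak g$-module, the space of generators of $M$, and $M\mapsto\overline M$ is an additive functor. For a graded $\mathfrak g$-module $W$ put $\operatorname{Ind}W=U(\mathfrak g[t])\otimes_{U(\mathfrak g)}W$.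

\begin{lemma}\label{lem:ind}
$\operatorname{Ind}W$ is the free $A$-module $A\otimes W$ with $x(a\otimes w)=[x,a]\otimes w+a\otimes xw$ for $x\in\mathfrak g$. It lies in $\mathcal C$, has character $\operatorname{ch}A\cdot\operatorname{ch}W$, satisfies $\overline{\operatorname{Ind}W}=W$, and is projective in $\mathcal C$.
\end{lemma}

\begin{proof}
The description follows from $U(\mathfrak g[t])\cong A\otimes U(\mathfrak g)$ and $xa=[x,a]+ax$. It gives the character, and $\mathfrak n(A\otimes W)=A_+\otimes W$ has quotient $W$. Morphisms $\operatorname{Ind}W\to M$ in $\mathcal C$ correspond to degree-preserving $\mathfrak g$-maps $W\to M$. If $M\to M'$ is surjective in $\mathcal C$, then each $M_n\to M'_n$ has a $\mathfrak g$-equivariant section by complete reducibility, so every $\mathfrak g$-map $W\to M'$ lifts to $M$, and so does the corresponding morphism.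
\end{proof}

Let $K_{-1}=\mathbb C$ be the trivial module in degree $0$. Given $K_{\ell-1}\in\mathcal C$, use complete reducibility to choose a graded $\mathfrak g$-submodule $W_\ell$ with $K_{\ell-1}=W_\ell\oplus\mathfrak nK_{\ell-1}$. Let
\[
\pi_\ell\colon P_\ell=\operatorname{Ind}W_\ell\to K_{\ell-1},\qquad a\otimes w\mapsto aw,
\]
and $K_\ell=\ker\pi_\ell$. The first steps are those of Section~\ref{sec:small}: $W_0=\mathbb C$, $P_0=A$, $K_0=A_+$, $W_1=\mathfrak g(1)$, $\pi_1=\mu$. Two properties hold at each step.

\emph{The map $\pi_\ell$ is surjective.} Its cokernel $Q$ satisfies $Q=\mathfrak nQ$, because the image contains $W_\ell$. If $Q\ne0$, an element of lowest degree cannot lie in $\mathfrak nQ$, since $\mathfrak n$ strictly raises the degree. This is where the grading by $\mathbb N_0$ is used.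

\emph{The kernel satisfies $K_\ell\subset\mathfrak nP_\ell$.} The induced map $\overline{P_\ell}=W_\ell\to\overline{K_{\ell-1}}$ is an isomorphism by the choice of $W_\ell$, so an element of $K_\ell$ has zero image in $\overline{P_\ell}$.

Splicing the sequences $0\to K_\ell\to P_\ell\to K_{\ell-1}\to0$ gives a resolution $\cdots\to P_1\to P_0\to\mathbb C\to0$ by projective objects of $\mathcal C$. By the second property it is \emph{minimal}: the complex $\overline{P_\bullet}=W_\bullet$ has zero differential.

The $W_\ell$ are defined recursively, and we identify them by comparison with an explicit resolution. Define $\partial\colon\wedge^p\mathfrak n\to\wedge^{p-1}\mathfrak n$ by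
\begin{equation}\label{eq:partial}
\partial(u_1\wedge\dots\wedge u_p)=\sum_{r<s}(-1)^{r+s}[u_r,u_s]\wedge u_1\wedge\cdots\widehat{u_r}\cdots\widehat{u_s}\cdots\wedge u_p ,
\end{equation}
a hat marking an omitted factor. The Chevalley--Eilenberg (Koszul) complex has terms $C_p=A\otimes\wedge^p\mathfrak n$ and differential
\[
a\otimes u_1\wedge\dots\wedge u_p\ \mapsto\ \sum_{r}(-1)^{r+1}au_r\otimes u_1\wedge\cdots\widehat{u_r}\cdots\wedge u_p+a\otimes\partial(u_1\wedge\dots\wedge u_p).
\]
With the augmentation $C_0=A\to A/A_+=\mathbb C$ it is a resolution of $\mathbb C$ by free $A$-modules \cite[Ch.~XIII]{CE}. The differential preserves the degree, and it commutes with $\mathfrak g$ because $\operatorname{ad}x$ is a derivation of the product of $A$ and of the bracket of $\mathfrak n$. So $C_\bullet\to\mathbb C$ is a resolution in $\mathcal C$ by the projective objects $C_p=\operatorname{Ind}\wedge^p\mathfrak n$. In $\overline{C_\bullet}$ the first sum of the differential dies, as $u_r\in A_+$, and $\overline{C_\bullet}=(\wedge^\bullet\mathfrak n,\partial)$. The homology of this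 complex of graded $\mathfrak g$-modules is, by definition, the Lie algebra homology $H_\bullet(\mathfrak n)$ with trivial coefficients.

\begin{proposition}\label{prop:WH}
$W_\ell\cong H_\ell(\mathfrak n)$ as graded $\mathfrak g$-modules for all $\ell\ge0$.
\end{proposition}

\begin{proof}
Two projective resolutions of the same object of an abelian category are homotopy equivalent: there are chain maps in both directions whose composites are chain homotopic to the identity. Apply this in $\mathcal C$ to $P_\bullet$ and $C_\bullet$. The additive functor $M\mapsto\overline M$ carries the chain maps and homotopies to a homotopy equivalence of complexes of graded $\mathfrak g$-modules between $(W_\bullet,0)$ and $(\wedge^\bullet\mathfrak n,\partial)$. Take homology.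
\end{proof}

\section{The homology of $\mathfrak n$}\label{sec:hom}

\begin{proposition}\label{prop:hom}
For every $p\ge0$, $H_p(\mathfrak n)$ is one copy of $V_p$, located in degree $p(p+1)/2$.
\end{proposition}

This is a case of a theorem of Garland and Lepowsky \cite{GL}; we give a complete proof. The complex $\wedge\mathfrak n$ is too large to compute with directly, and the method is to discard most of it. Suppose $\delta$ is any operator raising the exterior degree by one, and $\omega$ is a cycle with $(\partial\delta+\delta\partial)\omega=\lambda\omega$, $\lambda\ne0$. Then $\omega=\lambda^{-1}\partial(\delta\omega)$ is a boundary. So we want a $\delta$ for which $\partial\delta+\delta\partial$ can be diagonalized explicitly. Since $\partial$ multiplies two factors into one, $\delta$ should split one factor into two in all possible ways.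

An \emph{odd derivation} of $\wedge\mathfrak n$ is a linear map $D$ with $D(\alpha\wedge\beta)=D\alpha\wedge\beta+(-1)^p\alpha\wedge D\beta$ for $\alpha\in\wedge^p\mathfrak n$. Every linear map $\mathfrak n\to\wedge^2\mathfrak n$ extends uniquely to an odd derivation. Let $\delta$ be the one with
\[
\delta\bigl(x(k)\bigr)=\sum_{\substack{i+j=k\\ i,j\ge1}}\ \sum_ax_a(i)\wedge[x_a,x](j),
\]
for example $\delta(x_3(k))=-2\sum_{i+j=k}x_1(i)\wedge x_2(j)$, and let $\Delta=\partial\delta+\delta\partial$. On $\wedge^1\mathfrak n$ we have $\partial=0$ and $\partial(u\wedge v)=-[u,v]$, so \eqref{eq:cas} gives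
\[
\Delta\,x(k)=-\sum_{i+j=k}\sum_a[x_a,[x_a,x]](k)=2(k-1)\,x(k).
\]
This vanishes only for $k=1$, in agreement with $H_1(\mathfrak n)=\mathfrak n/[\mathfrak n,\mathfrak n]=\mathfrak g(1)$. The eigenvalue is $2k$ plus the value $-2$ of the Casimir element on $V_1$, and this form persists. For $u\in\mathfrak g[t]$ let $L_u$ be the (even) derivation of $\wedge\mathfrak n$ extending $\operatorname{ad}u$, let $\Omega=\sum_aL_{x_a}^2$ be the Casimir operator on $\wedge\mathfrak n$, and let $E$ multiply elements of degree $n$ by $n$.

\begin{lemma}\label{lem:lap}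
$\Delta=2E+\Omega$ on $\wedge\mathfrak n$.
\end{lemma}

\begin{proof}
Let $\varepsilon_\omega$ be left exterior multiplication by $\omega$. Both sides kill $1\in\wedge^0\mathfrak n$, and $u_1\wedge\dots\wedge u_p=\varepsilon_{u_1}\cdots\varepsilon_{u_p}1$. It therefore suffices to show that $\Delta-2E-\Omega$ commutes with $\varepsilon_u$ for $u=x(k)$, $x\in\mathfrak g$, $k\ge1$.

\emph{Commutation rules.} For $v,w\in\mathfrak n$ and $y\in\mathfrak g[t]$,
\begin{equation}\label{eq:rules}
\partial\varepsilon_v=-L_v-\varepsilon_v\partial,\qquad \delta\varepsilon_v=\varepsilon_{\delta v}-\varepsilon_v\delta,\qquad L_y\varepsilon_w=\varepsilon_wL_y+\varepsilon_{[y,w]} .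
\end{equation}
The last two are the derivation properties. For the first, expand $\partial(v\wedge u_1\wedge\dots\wedge u_p)$ by \eqref{eq:partial}. The pair $v,u_s$ occupies positions $1$ and $s+1$ and contributes $(-1)^{s}[v,u_s]\wedge u_1\wedge\cdots\widehat{u_s}\cdots=-u_1\wedge\dots\wedge[v,u_s]\wedge\dots\wedge u_p$; these terms add up to $-L_v(u_1\wedge\dots\wedge u_p)$. The pairs $u_r,u_s$ contribute $(-1)^{r+s}[u_r,u_s]\wedge v\wedge\cdots$, which add up to $-v\wedge\partial(u_1\wedge\dots\wedge u_p)$. Applying the first rule twice and then the third,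
\begin{equation}\label{eq:two}
[\partial,\varepsilon_v\varepsilon_w]=\varepsilon_vL_w-L_v\varepsilon_w=\varepsilon_vL_w-\varepsilon_wL_v-\varepsilon_{[v,w]} .
\end{equation}
The first two rules also give
\begin{align*}
\Delta\varepsilon_u&=\partial(\varepsilon_{\delta u}-\varepsilon_u\delta)-\delta(L_u+\varepsilon_u\partial)\\
&=\partial\varepsilon_{\delta u}+(L_u+\varepsilon_u\partial)\delta-\delta L_u-(\varepsilon_{\delta u}-\varepsilon_u\delta)\partial ,
\end{align*}
that is,
\begin{equation}\label{eq:split}
[\Delta,\varepsilon_u]=[\partial,\varepsilon_{\delta u}]+[L_u,\delta].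
\end{equation}
We express everything through the operators
\[
T_i=\sum_a\varepsilon_{x_a(i)}L_{[x_a,x](k-i)}\qquad(1\le i\le k).
\]

\emph{The term $[\partial,\varepsilon_{\delta u}]$.} By \eqref{eq:two},
\[
[\partial,\varepsilon_{\delta u}]=\sum_{\substack{i+j=k\\ i,j\ge1}}\sum_a\Bigl(\varepsilon_{x_a(i)}L_{[x_a,x](j)}-\varepsilon_{[x_a,x](j)}L_{x_a(i)}-\varepsilon_{[x_a,[x_a,x]](k)}\Bigr).
\]
Sum over $a$ for fixed $i,j$. The first term gives $T_i$. The second gives $\sum_a\varepsilon_{x_a(j)}L_{[x_a,x](i)}=T_j$ by \eqref{eq:inv}. The third gives $2\varepsilon_u$ by \eqref{eq:cas}. There are $k-1$ pairs $(i,j)$, so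
\begin{equation}\label{eq:first}
[\partial,\varepsilon_{\delta u}]=2(T_1+\dots+T_{k-1})+2(k-1)\varepsilon_u .
\end{equation}

\emph{The term $[L_u,\delta]$.} The commutator of an even and an odd derivation is an odd derivation. Each $\varepsilon_vL_y$ with $v\in\mathfrak n$ is an odd derivation too, since $v\wedge\alpha\wedge L_y\beta=(-1)^p\alpha\wedge v\wedge L_y\beta$ for $\alpha\in\wedge^p\mathfrak n$. So it is enough to compare $[L_u,\delta]$ with the $T_i$ on a generator $y(l)$, $y\in\mathfrak g$, $l\ge1$. Put $s=k+l$ and, for $1\le i\le s-1$,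
\[
\alpha_i=\sum_a[x,x_a](i)\wedge[x_a,y](s-i),\qquad \beta_i=\sum_ax_a(s-i)\wedge[x,[x_a,y]](i).
\]
Applying $L_u$ to $\delta y(l)=\sum_{i+j=l}\sum_ax_a(i)\wedge[x_a,y](j)$ raises by $k$ the degree of the first or of the second factor, so
\[
L_u\delta\,y(l)=\sum_{i=k+1}^{s-1}\alpha_i+\sum_{i=k+1}^{s-1}\beta_i .
\]
On the other hand $\delta L_uy(l)=\sum_{i=1}^{s-1}\sum_ax_a(i)\wedge[x_a,[x,y]](s-i)$, and the Jacobi identity gives $[x_a,[x,y]]=[[x_a,x],y]+[x,[x_a,y]]$. Identity \eqref{eq:inv} in the form $\sum_ax_a\otimes[x_a,x]=\sum_a[x,x_a]\otimes x_a$ shows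
\begin{equation}\label{eq:alpha}
\sum_ax_a(i)\wedge[[x_a,x],y](s-i)=\alpha_i ,
\end{equation}
and therefore $\delta L_uy(l)=\sum_{i=1}^{s-1}\alpha_i+\sum_{i=1}^{s-1}\beta_i$. Since $k\le s-1$, subtraction leaves $[L_u,\delta]\,y(l)=-\sum_{i=1}^k(\alpha_i+\beta_i)$. Now \eqref{eq:inv}, applied to $y$, gives
\[
\beta_i=-\sum_a[x,[x_a,y]](i)\wedge x_a(s-i)=\sum_a[x,x_a](i)\wedge[x_a,y](s-i)=\alpha_i ,
\]
and for $i\le k$ the left side of \eqref{eq:alpha} is $T_i\,y(l)$. Hence
\begin{equation}\label{eq:second}
[L_u,\delta]=-2(T_1+\dots+T_k).
\end{equation}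

\emph{Comparison.} By \eqref{eq:split}, \eqref{eq:first} and \eqref{eq:second}, $[\Delta,\varepsilon_u]=2(k-1)\varepsilon_u-2T_k$. The surviving operator $T_k$ involves only $L_y$ with $y\in\mathfrak g$; it has no partner in \eqref{eq:first} because $\delta$ never produces a factor of degree $0$. It is accounted for by the Casimir operator: by the third rule in \eqref{eq:rules}, then \eqref{eq:cas} and \eqref{eq:inv},
\begin{align*}
[\Omega,\varepsilon_u]&=\sum_a\bigl(L_{x_a}\varepsilon_{[x_a,x](k)}+\varepsilon_{[x_a,x](k)}L_{x_a}\bigr)\\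
&=\sum_a\varepsilon_{[x_a,[x_a,x]](k)}+2\sum_a\varepsilon_{[x_a,x](k)}L_{x_a}=-2\varepsilon_u-2T_k .
\end{align*}
With $[2E,\varepsilon_u]=2k\,\varepsilon_u$ we get $[2E+\Omega,\varepsilon_u]=2(k-1)\varepsilon_u-2T_k=[\Delta,\varepsilon_u]$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:hom}]
The monomials in the $e(i),h(i),f(i)$ form a basis of $\wedge\mathfrak n$ with integral weights, so only integral spins occur. Let $B(c,n)$ be the sum of all copies of $V_c$ in the degree-$n$ part of $\wedge\mathfrak n$. Since $\partial$ commutes with $\mathfrak g$ and preserves the degree, the complex is the direct sum of the subcomplexes $B(c,n)$. By Lemma~\ref{lem:lap}, $\Delta$ acts on $B(c,n)$ by $\lambda=2n-c(c+1)$. If $\lambda\ne0$, a cycle $\omega\in B(c,n)$ equals $\partial(\lambda^{-1}\delta\omega)$, hence equals $\partial$ of the component of $\lambda^{-1}\delta\omega$ in $B(c,n)$, and $B(c,n)$ is acyclic. Only the blocks $B(c,c(c+1)/2)$ remain.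

Consider a monomial of weight $c\ge0$ with $a$ factors $e(\cdot)$ and $b$ factors $f(\cdot)$, so $a=b+c\ge c$. The factors $e(i)$ are distinct, so the degree is at least $1+2+\dots+a\ge c(c+1)/2$. Equality forces $a=c$, no factors other than the $e(i)$, and these equal to $e(1),\dots,e(c)$. Thus in degree $c(c+1)/2$ the space of weight $c$ is spanned by $e(1)\wedge\dots\wedge e(c)$, which $L_e$ kills. So $B(c,c(c+1)/2)$ is exactly one copy of $V_c$, contained in $\wedge^c\mathfrak n$. A complex concentrated in one exterior degree is its own homology.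
\end{proof}

\begin{remark}\label{rem:JTP}
In each degree the complex $\wedge\mathfrak n$ is finite-dimensional, so its alternating sum of characters equals that of its homology. The first is $\prod_{i\ge1}(1-zq^i)(1-q^i)(1-z^{-1}q^i)$ and the second is $\sum_p(-1)^pq^{p(p+1)/2}\chi_p$. This proves \eqref{eq:JTP}.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

By Propositions \ref{prop:WH} and~\ref{prop:hom},
\begin{equation}\label{eq:W}
W_\ell\cong V_\ell\ \text{ in degree }\ \ell(\ell+1)/2,
\end{equation}
so $\operatorname{ch}P_\ell=F_0\,q^{\ell(\ell+1)/2}\chi_\ell$ by Lemma~\ref{lem:ind} and \eqref{eq:chA}. (For $\ell=2$ this confirms that the vector $w$ of Section~\ref{sec:small} generates $\ker\mu$ as a $\mathfrak g[t]$-module.) The sequence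
\[
0\to K_k\to P_k\to\dots\to P_1\to P_0\to\mathbb C\to0
\]
is exact in $\mathcal C$, so by \eqref{eq:F}
\[
\operatorname{ch}K_k=\sum_{\ell=0}^k(-1)^{k-\ell}F_0\,q^{\ell(\ell+1)/2}\chi_\ell-(-1)^k=F_k-(-1)^k .
\]
For $n\ge1$, therefore, $\sum_mJ_k(m,n)z^m$ is the character of the finite-dimensional $\mathfrak g$-module $(K_k)_n$. Its weights are integral because $K_k\subset A\otimes W_k$, so the character is $\sum_{c\in\mathbb N_0}\mu_c\chi_c$, where $\mu_c\in\mathbb N_0$ is the multiplicity of $V_c$. Then $J_k(m,n)=\sum_{c\ge|m|}\mu_c$ is nonnegative, even in $m$, and nonincreasing in $|m|$, and the sequence $(J_k(m,n))_{-n\le m\le n}$ is unimodal with a maximum at $m=0$. \qed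

\medskip
Subtracting consecutive values, we record for $m\ge0$, $n\ge1$:
\begin{equation}\label{eq:D}
D_k(m,n)=\text{multiplicity of }V_m\text{ in }(K_k)_n=\dim\{v\in(K_k)_n: ev=0,\ hv=mv\}.
\end{equation}

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

By \eqref{eq:D} we must decide which spins occur in $K_k$. The module is seen from two sides: as a submodule of the free module $P_k$, which makes multiplication by elements of $A$ injective, and as a quotient of the free module $P_{k+1}$, which bounds it from above and determines it in low degrees.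

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(a)] If $0\ne a\in A$ and $0\ne v\in K_k$, then $av\ne0$.
\item[(b)] $K_k\cong(A\otimes W_{k+1})/K_{k+1}$, where $W_{k+1}\subset K_k$ is $V_{k+1}$ in degree $N$. The module $K_{k+1}$ vanishes in degrees below $N+k+2$ and is $V_{k+2}$ in degree $N+k+2$.
\item[(c)] $A_r$ contains $V_r$ for $r\ge0$, and $A_{r+1}$ contains $V_r$ for $r\ge1$.
\item[(d)] For $d\ge2$ the element $\theta_d=\sum_ax_a(1)x_a(d-1)\in A_d$ is nonzero and commutes with $\mathfrak g$.
\end{enumerate}
\end{lemma}

\begin{proof}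
(a) $A$ is a domain and $K_k$ lies in the free $A$-module $P_k$: multiply a nonzero coordinate of $v$ by $a$.

(b) The first statement is the construction together with \eqref{eq:W}. The module $K_{k+1}$ contains $W_{k+2}$ and is a quotient of $A\otimes W_{k+2}$, which begins with $A_0\otimes W_{k+2}=V_{k+2}$ in degree $(k+2)(k+3)/2=N+k+2$.

(c) The elements $e(1)^r\in A_r$ and $e(1)^{r-1}e(2)\in A_{r+1}$ are nonzero, commute with $e$ and have weight $r$.

(d) The map $\mathfrak g\otimes\mathfrak g\to A$, $x\otimes y\mapsto x(1)y(d-1)$, is $\mathfrak g$-equivariant and $\theta_d$ is the image of the invariant tensor $\sum_ax_a\otimes x_a$. The leading term of $\theta_d$ in $S^2(\mathfrak n)$ is a sum of three distinct monomials, so $\theta_d\ne0$.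
\end{proof}

\begin{proof}[Proof of (iii)]
Multiplication by $\theta_d$ on $K_k$ is injective by (a), commutes with $e$ and $h$ by (d), and raises the degree by $d$. It therefore embeds the space in \eqref{eq:D} for $(m,n)$ into the one for $(m,n+d)$. Multiplication by $e(j)$ is injective, commutes with $e$, raises the weight by $1$ since $[h,e(j)]=e(j)$, and raises the degree by $j$. It embeds the space for $(m,n)$ into the one for $(m+1,n+j)$.
\end{proof}

The restriction $d\ge2$ enters through (d): $A_1\cong V_1$ has no nonzero invariant. For this reason two layers, not one, have to be checked directly in the next proof.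

\begin{proof}[Proof of (i)]
We know $D_k(m,n)\ge0$ from \eqref{eq:D}.

\emph{Necessity.} Suppose $V_m$ occurs in $(K_k)_n$. By (b) and complete reducibility it occurs in $A_{n-N}\otimes W_{k+1}$. So $n\ge N$, and by the Clebsch--Gordan rule $A_{n-N}$ contains some $V_s$ with $|s-(k+1)|\le m\le s+k+1$. These inequalities give $s\ge k+1-m$ and $s\ge m-k-1$. The weights of $A_{n-N}$ are at most $n-N$, so $n-N\ge s\ge|m-k-1|$.

\emph{Sufficiency.} Let $d=n-N-|m-k-1|\ge0$. If $d\ge2$, then $D_k(m,n)\ge D_k(m,n-d)$ by (iii), which reduces the claim to $d=0$. It remains to find $V_m$ in $(K_k)_n$ for $d=0$ and $d=1$.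

Let first $m\ge k+1$. Put $r=m-k-1$, so $n=N+r+d$, and let $w\in W_{k+1}\subset K_k$ be a highest weight vector, of weight $k+1$ and degree $N$.
\begin{itemize}
\item $d=0$. The vector $e(1)^rw$ is nonzero by (a), is killed by $e$, and has weight $m$ and degree $N+r$.
\item $d=1$, $r\ge1$. The vector $e(1)^{r-1}e(2)w$ is nonzero by (a), is killed by $e$, and has weight $m$ and degree $N+r+1$.
\item $d=1$, $r=0$. Since $N+1<N+k+2$, (b) gives $(K_k)_{N+1}\cong V_1\otimes V_{k+1}=V_k\oplus V_{k+1}\oplus V_{k+2}$, which contains $V_{k+1}=V_m$.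
\end{itemize}

Let now $0\le m\le k$. Multiplying by the $e(j)$ cannot lower the weight, so we use the low-degree description (b). Put $j=k+1-m$, so $1\le j\le k+1$ and $n=N+j+d$. The product $V_j\otimes V_{k+1}$ contains $V_{k+1-j}=V_m$.
\begin{itemize}
\item $d=0$. Since $N+j<N+k+2$, we have $(K_k)_n\cong A_j\otimes W_{k+1}$, and $A_j$ contains $V_j$ by (c). So $V_m$ occurs.
\item $d=1$. By (c), $A_{j+1}$ contains $V_j$, so $A_{j+1}\otimes W_{k+1}$ contains $V_m$. We divide by $(K_{k+1})_{N+j+1}$. For $j\le k$ this is zero. For $j=k+1$ it is $V_{k+2}$, while $m=0$, so no copy of $V_m$ is lost. \qedhere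
\end{itemize}
\end{proof}

\begin{proof}[Proof of (ii)]
By \eqref{eq:chiexp}, $J_k(m,n)=\sum_{c\ge|m|}D_k(c,n)$. By (i) the term $D_k(c,n)$ is positive if $|c-(k+1)|\le n-N$ and zero otherwise. For $n<N$ no $c$ qualifies. For $n\ge N$ the qualifying $c\ge0$ are all integers from $c_-=\max(0,k+1-(n-N))$ to $c_+=k+1+n-N$. Hence $J_k(m,n)>0$ exactly for $|m|\le c_+$; the sum does not change while $|m|\le c_-$; and it drops by $D_k(c,n)>0$ in the step from $|m|=c$ to $|m|=c+1$ for $c_-\le c\le c_+$, reaching $0$ at $|m|=c_++1=k+2+n-N$. The peak at $m=0$ is strict exactly when $D_k(0,n)>0$, that is, when $n\ge N+k+1=(k+1)(k+4)/2$.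
\end{proof}

\begin{thebibliography}{9}

\bibitem{CE}
Cartan and Eilenberg, \emph{Homological Algebra}, Ch.~XIII.

\bibitem{GL}
Garland and Lepowsky, Invent. Math. 34 (1976).

\bibitem{Zhou}
Nian Hong Zhou, \emph{Positivity and tails of pentagonal number series}, arXiv:2403.06196 (2024).

\end{thebibliography}
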